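\title{The plus-pure threshold of $x^3+y^3+p^3$}

\begin{abstract}
Let $p\equiv 2 \pmod 3$ be a prime and $k$ a perfect field of characteristic $p$. We prove that the plus-pure threshold of $x^3+y^3+p^3$ in $W(k)[[x,y]]$ equals $1-\frac{p+1}{3p^2}$. It is therefore strictly larger than the $F$-pure threshold $1-\frac1p$ of $x^3+y^3+z^3$ in $k[[x,y,z]]$. The proof passes to the tilt of the absolute integral closure, expands the tilted equation to first order in Witt vector addition with errors controlled by a degree filtration, and ends with a count of monomials.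
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(S,\mathfrak n)$ be a regular local ring of characteristic $p>0$, and let $\mathfrak n^{[p^e]}$ be the ideal generated by the $p^e$-th powers of the elements of $\mathfrak n$. The \emph{$F$-pure threshold} of $0\ne g\in\mathfrak n$ is
\[
\operatorname{fpt}(g)=\lim_{e\to\infty}\frac{\nu_g(p^e)}{p^e},\qquad \nu_g(p^e)=\max\{n\ge 0: g^n\notin \mathfrak n^{[p^e]}\}.
\]
Extracting $p^e$-th roots turns the condition $g^n\notin\mathfrak n^{[p^e]}$ into $g^{n/p^e}\notin \mathfrak n S^{1/p^e}$. The threshold thus measures how large a fractional power of $g$ can be before it falls into the ideal generated by $\mathfrak n$. For $g=x^a$ in $k[[x,y,z]]$ one has $\nu_g(p^e)=\lceil p^e/a\rceil-1$ and $\operatorname{fpt}(g)=1/a$: the more $g$ vanishes, the smaller the threshold.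

In mixed characteristic there is no Frobenius map, but there is still a ring in which all roots exist. Let $(R,\mathfrak m)$ be a complete Noetherian local domain and $R^+$ its \emph{absolute integral closure}, the integral closure of $R$ in an algebraic closure of its fraction field. For $0\ne f\in R$ and a rational number $t=a/b\ge0$, let $f^t\in R^+$ be a $b$-th root of $f^a$; two choices differ by a root of unity, which is a unit of $R^+$. Recall that a map of $R$-modules is \emph{pure} if it remains injective after tensoring with every $R$-module. The \emph{plus-pure threshold} of $f$ is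
\[
\operatorname{ppt}(f)=\sup\{t\in\mathbb Q_{\ge 0} : \text{the $R$-module map } R\to R^+,\ 1\mapsto f^t, \text{ is pure}\}.
\]
Tensoring with $R/\mathfrak m$ shows that purity forces $f^t\notin\mathfrak mR^+$, so this is a condition of the same kind as the one that defines $\operatorname{fpt}$.

Now let $k$ be a perfect field of characteristic $p$ and $W(k)$ its ring of Witt vectors, a complete discrete valuation ring with uniformizer $p$ and residue field $k$. Then $R=W(k)[[x,y]]$ is regular local with regular system of parameters $p,x,y$, and it is natural to compare it with $k[[x,y,z]]$, the prime $p$ playing the role of $z$. For monomials the comparison is exact (Example~\ref{ex:monomial}), and one might guess that a polynomial in $x,y,p$ always has the threshold of the same polynomial in $x,y,z$. Consider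
\[
f=x^3+y^3+p^3\in W(k)[[x,y]],\qquad f_0=x^3+y^3+z^3\in k[[x,y,z]],
\]
with $p\equiv2\pmod 3$. It is known that $\operatorname{fpt}(f_0)=1-\frac1p$, that $\operatorname{ppt}(f)\le 1-\frac1{p^2}$, and that $\frac12<\operatorname{ppt}(f)\le\frac34$ when $p=2$. So the guess fails for $p=2$. The problem, posed in \cite{BJPRSS}, is to decide whether
\[
\operatorname{fpt}(f_0)=1-\frac1p<\operatorname{ppt}(f)\le 1-\frac1{p^2}
\]
holds for every prime $p>2$ with $p\equiv2\pmod3$ and every perfect field $k$ of characteristic $p$. We answer this by computing the threshold.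

\begin{theorem}\label{thm:main}
Let $p\equiv 2\pmod 3$ be a prime ($p=2$ is allowed), let $k$ be a perfect field of characteristic $p$, and let $f=x^3+y^3+p^3\in R=W(k)[[x,y]]$. Then
\[
\operatorname{ppt}(f)=1-\frac1p+\frac{2p-1}{3p^2}=1-\frac{p+1}{3p^2},
\]
and for rational $t\ge0$ the map $R\to R^+$, $1\mapsto f^t$, is pure if and only if $t<\operatorname{ppt}(f)$.
\end{theorem}

\begin{corollary}\label{cor:main}
In the setting of Theorem~\ref{thm:main}, $\operatorname{fpt}(f_0)=1-\frac1p<\operatorname{ppt}(f)\le1-\frac1{p^2}$. The right inequality is an equality if and only if $p=2$, where $\operatorname{ppt}(f)=\frac34$.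
\end{corollary}

\begin{proof}
We have $\frac{2p-1}{3p^2}>0$, and $\frac{p+1}3\ge1$ with equality only for $p=2$.
\end{proof}

For example, $\operatorname{ppt}(f)=\frac{23}{25}$ for $p=5$. The known bounds on $\operatorname{ppt}(f)$ are not used below, and the value of $\operatorname{fpt}(f_0)$ is rederived in Section~\ref{sec:charp}.

The two thresholds differ because roots are not additive in $R^+$. In characteristic $p$ the $p$-th root of $f_0$ is $x^{3/p}+y^{3/p}+z^{3/p}$, and its $(p-1)$-st power lies in $(x,y,z)$. In $R^+$ the root $f^{1/p}$ equals $x^{3/p}+y^{3/p}+p^{3/p}$ only up to a correction divisible by $p^{1/p}$, and this correction survives in $f^{(p-1)/p}$. Section~\ref{sec:two} shows the phenomenon by hand for $p=2$. To compute with the correction in general we pass to a perfect ring of characteristic $p$ (Section~\ref{sec:tilt}), determine the correction up to terms of higher degree (Section~\ref{sec:filtration}), and find one power of $f$ that is essentially a single monomial (Section~\ref{sec:key}).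 Both inequalities of Theorem~\ref{thm:main} are read off from that monomial in Section~\ref{sec:threshold}.

\subsection*{Notation}
From now on $p$, $k$, $R$, $f$ are as in Theorem~\ref{thm:main}, and
\[
p=3m+2,\qquad t_0=1-\frac{p+1}{3p^2}=\frac{p^2-m-1}{p^2}.
\]
We fix compatible systems of $p$-power roots $p^{1/p^n}$, $x^{1/p^n}$, $y^{1/p^n}$, $f^{1/p^n}$ in $R^+$. They define $p^\alpha,x^\alpha,y^\alpha,f^\alpha$ for all $\alpha\in\mathbb Z[1/p]_{\ge0}$, with $x^\alpha x^\beta=x^{\alpha+\beta}$ and likewise for $p,y,f$. We say that $f^t$ is pure if the map $1\mapsto f^t$ is pure; this does not depend on the choice of root, since multiplication by a unit is an automorphism of the $R$-module $R^+$.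

\section{Testing purity with monomials}\label{sec:purity}

We reduce both purity and its failure to congruences modulo $(p,x,y)R^+$. Two general results are needed.

\emph{Direct summand theorem} \cite{Andre}; in dimension $3$, the only case used here, \cite{Heitmann}. A regular local ring $A$ is a direct summand, as an $A$-module, of every module-finite extension ring.

\emph{Purity criterion} (Hochster--Huneke). If $(A,\mathfrak m_A)$ is Noetherian local and $E$ is the injective hull of $A/\mathfrak m_A$, then a map of $A$-modules $A\to N$ is pure if and only if $E\to E\otimes_AN$ is injective.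

The first gives elements that are certainly outside a parameter ideal of $R^+$.

\begin{lemma}\label{lem:monomial}
For $j\ge1$ and $Q=p^n$ we have $(pxy)^{j-1/Q}\notin(p^j,x^j,y^j)R^+$.
\end{lemma}

\begin{proof}
Let $\pi,x_n,y_n$ be the chosen $Q$-th roots of $p,x,y$ and $R_n=R[\pi,x_n,y_n]\subset R^+$. By Eisenstein's criterion $V=W(k)[P]/(P^Q-p)$ is a discrete valuation ring with uniformizer $P$, so
\[
R[P,X,Y]/(P^{Q}-p,\,X^{Q}-x,\,Y^{Q}-y)\cong V[[X,Y]]
\]
is a regular local domain of dimension $3$. It surjects onto $R_n$, a domain that is finite over $R$ and hence also of dimension $3$. The kernel is a prime ideal with quotient of dimension $3$, hence zero, and $R_n\cong V[[X,Y]]$.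

Suppose the membership holds in $R^+$. It involves three coefficients, so it holds in a module-finite extension $S\subset R^+$ of $R_n$. Applying an $R_n$-linear retraction $S\to R_n$ gives $(PXY)^{jQ-1}\in(P^{jQ},X^{jQ},Y^{jQ})V[[X,Y]]$. Comparing coefficients of $(XY)^{jQ-1}$ yields $P^{jQ-1}\in P^{jQ}V$, which is false.
\end{proof}

\begin{lemma}\label{lem:test}
Let $0\neq g\in R$ and $t\in\mathbb Q_{\ge0}$.
\begin{enumerate}
\item[(a)] If $g^t$ is pure and $0\le t'\le t$, then $g^{t'}$ is pure.
\item[(b)] If $g^t\in(p,x,y)R^+$, then $g^{t}$ is not pure.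
\item[(c)] If $g^tw\equiv u\,(pxy)^{1-1/Q}\pmod{(p,x,y)R^+}$ for some $w\in R^+$, some integer $u$ prime to $p$ and some $Q=p^n$, then $g^t$ is pure.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $1\mapsto g^t$ is the map $1\mapsto g^{t'}$ followed by multiplication by a unit times $g^{t-t'}$. If a composite is injective after tensoring, so is its first factor.

(b) After tensoring with $R/(p,x,y)\neq0$ the map is zero.

(c) Since $R$ is regular, $E$ is the top local cohomology module $\varinjlim_jR/(p^j,x^j,y^j)$, with transition maps given by multiplication by $pxy$. Its socle is a copy of $k$ generated by the class of $1\in R/(p,x,y)$, and every nonzero submodule of $E$ contains the socle. If $g^t$ is not pure, the kernel of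
\[
E\longrightarrow E\otimes_RR^+=\varinjlim_jR^+/(p^j,x^j,y^j)R^+,\qquad e\mapsto e\otimes g^t,
\]
is nonzero and so contains the socle. This means $g^t(pxy)^{j-1}\in(p^j,x^j,y^j)R^+$ for some $j$. On the other hand $(pxy)^{j-1}(p,x,y)\subset(p^j,x^j,y^j)$, so the hypothesis multiplied by $(pxy)^{j-1}$ reads
\[
g^t(pxy)^{j-1}w\equiv u\,(pxy)^{j-1/Q}\pmod{(p^j,x^j,y^j)R^+}.
\]
As $u$ is a unit of $R$, we get $(pxy)^{j-1/Q}\in(p^j,x^j,y^j)R^+$, contradicting Lemma~\ref{lem:monomial}.
\end{proof}

\begin{example}\label{ex:monomial}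
Let $g=p^ax^by^c\neq1$ and $d=\max\{a,b,c\}$. For $t=1/d$ the element $g^t$ is a multiple of $p$, $x$ or $y$, so it is not pure. For $t<1/d$ in $\mathbb Z[1/p]_{\ge0}$ the exponents $at,bt,ct$ are at most $1-1/Q$ for large $Q$, so $g^t$ divides $(pxy)^{1-1/Q}$ and is pure. Hence $\operatorname{ppt}(g)=1/d$. This equals $\operatorname{fpt}(z^ax^by^c)$, because $(z^ax^by^c)^n\in(x^{p^e},y^{p^e},z^{p^e})$ exactly when $dn\ge p^e$.
\end{example}

\section{The cubic in characteristic $p$}\label{sec:charp}

The congruence $p\equiv2\pmod3$ enters through counts of the following kind: the exponents in a power of $f_0$ are multiples of $3$, and $3i<p=3m+2$ means $i\le m$.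

\begin{lemma}\label{lem:cubic}
In $\mathbb F_p[x,y,z]$ the following hold.
\begin{enumerate}
\item[(a)] $f_0^{\,p-1}\in(x^p,y^p,z^p)$.
\item[(b)] $f_0^{\,p-2}\equiv\lambda\,(xyz)^{p-2}\pmod{(x^p,y^p,z^p)}$ with $\lambda=\frac{(3m)!}{(m!)^3}\in\mathbb F_p^\times$.
\item[(c)] If $q$ is a power of $p$ and $i+l=q-1$, the coefficient of $x^{3i}z^{3l}$ in $f_0^{\,q-1}$ is $(-1)^i$.
\end{enumerate}
\end{lemma}

\begin{proof}
A monomial $x^{3i}y^{3j}z^{3l}$ of $f_0^{\,n}$ has $i+j+l=n$, and it lies outside $(x^p,y^p,z^p)$ only if $i,j,l\le m$. For $n=p-1=3m+1$ this is impossible. For $n=p-2=3m$ it forces $i=j=l=m$; the coefficient is $\lambda$, which is nonzero because $3m<p$. In (c) the coefficient is $\binom{q-1}i$. In $\mathbb F_p[[Z]]$ we have $(1+Z)^{q-1}=(1+Z^q)(1+Z)^{-1}$, whose coefficient of $Z^i$ is $(-1)^i$ for $i<q$.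
\end{proof}

These facts give $\operatorname{fpt}(f_0)$. Let $q=p^e$. Raising (a) to the $q$-th power gives $f_0^{(p-1)q}\in\mathfrak n^{[pq]}$. Raising (b) to the $q$-th power and multiplying by $f_0^{\,q-1}$ gives
\[
f_0^{(p-1)q-1}\equiv\lambda\,(xyz)^{(p-2)q}f_0^{\,q-1}\pmod{\mathfrak n^{[pq]}}.
\]
By (c) with $i=\lfloor q/2\rfloor$, the polynomial $f_0^{\,q-1}$ contains a monomial $x^{3i}z^{3l}$ with $3i,3l\le\frac32q<2q$, so the right side is not in $\mathfrak n^{[pq]}$. Thus $\nu_{f_0}(pq)=(p-1)q-1$ and $\operatorname{fpt}(f_0)=1-\frac1p$.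

\begin{remark}
If $p=3n+1$, then $f_0^{\,p-1}$ contains $(xyz)^{p-1}$ with the nonzero coefficient $(3n)!/(n!)^3$, and (a) fails. It is (a) that removes the leading term in Section~\ref{sec:key} and makes the mixed characteristic correction visible.
\end{remark}

\section{The prime $2$ by hand}\label{sec:two}

Let $p=2$. In characteristic $2$ we have $f_0^{1/2}=x^{3/2}+y^{3/2}+z^{3/2}\in(x,y,z)$. We show that, by contrast, $f^{1/2}$ is pure. The only tool is the following property of $R^+$: if $a\in R^+$, $0\ne z\in R^+$ and $a/z$ is a root of a monic polynomial over $R^+$, then $a\in zR^+$. Put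
\begin{gather*}
g_0=x^{3/2}+y^{3/2}+2^{3/2},\qquad h=(xy)^{3/2}+(2x)^{3/2}+(2y)^{3/2},\\
g_1=(xy)^{3/4}+(2x)^{3/4}+(2y)^{3/4}.
\end{gather*}
Then $g_0^2=f+2h$ and $g_1^2\equiv h\pmod{2R^+}$. The element $u=f^{1/2}-g_0$ satisfies $u(u+2g_0)=f-g_0^2=-2h$, so $v=u/2^{1/2}$ satisfies
\[
v^2+2^{1/2}g_0v+h=0
\]
and lies in $R^+$. Modulo $2^{1/2}$ we get $(v-g_1)^2\equiv v^2+g_1^2\equiv-h+h=0$, so $v=g_1+2^{1/4}r$ with $r\in R^+$. Altogether
\begin{equation}\label{eq:two}
f^{1/2}=g_0+2^{1/2}g_1+2^{3/4}r .
\end{equation}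
The term $g_0$ is the characteristic $2$ answer and lies in $(2,x,y)R^+$. The correction $2^{1/2}g_1$ contains the monomial $2^{1/2}(xy)^{3/4}$, all of whose exponents are below $1$, and its other two monomials are multiples of $2$. Multiplying \eqref{eq:two} by $2^{1/4}$ removes the error:
\[
2^{1/4}f^{1/2}\equiv(2xy)^{3/4}\pmod{(2,x,y)R^+},
\]
and $f^{1/2}$ is pure by Lemma~\ref{lem:test}(c).

The monomial $2^{1/2}(xy)^{3/4}$ leaves room, and to find the threshold one must multiply \eqref{eq:two} by further powers $f^s$. Two difficulties appear. First, $f^{1/2^n}$ agrees with $x^{3/2^n}+y^{3/2^n}+2^{3/2^n}$ only modulo $2^{1/2^n}$, and every further root requires a new integrality argument. Second, of the error $2^{3/4}r$ we know only that it is divisible by $2^{3/4}$, which says nothing about its product with a term such as $x^{3s}$. Tilting resolves the first difficulty. The second is resolved by measuring errors by their total degree in the three parameters.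

\section{Tilting}\label{sec:tilt}

The ring $R^+/p$ has characteristic $p$, but its Frobenius map is not injective, so one cannot extract roots of a congruence. We replace it by a perfect ring $D$ that has $R^+/p$ as a quotient.

Let $C=\varprojlim_n R^+/p^n$. Since $R^+$ is $p$-torsion free, the sequences $0\to R^+/p^n\xrightarrow{\,p^i\,}R^+/p^{n+i}\to R^+/p^i\to0$ are exact. Their transition maps are surjective, so the limit over $n$ is exact as well. Thus $C$ is $p$-torsion free, $C/p^i=R^+/p^i$, and $C$ is $p$-adically complete. Two further properties come from $R^+$.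
\begin{enumerate}
\item[(C1)] Frobenius is surjective on $C/p=R^+/p$, as elements of $R^+$ have $p$-th roots.
\item[(C2)] If $c\in C$ and $c^{p^n}\in pC$, then $c\in p^{1/p^n}C$. Indeed, write $c=a+pc'$ with $a\in R^+$. Then $a^{p^n}\in pC\cap R^+=pR^+$, so $a/p^{1/p^n}$ is integral over $R^+$ and lies in $R^+$.
\end{enumerate}

The \emph{tilt} is the ring $D=\varprojlim_{\mathrm{Frob}}C/p$ of sequences $(\bar c_0,\bar c_1,\dots)$ with $\bar c_{n+1}^{\,p}=\bar c_n$. It is perfect: Frobenius is bijective, with inverse the shift $(\bar c_n)\mapsto(\bar c_{n+1})$. So $c^\alpha$ is defined for $c\in D$ and $\alpha\in\mathbb Z[1/p]_{\ge0}$, and $c\mapsto c^{p^i}$ is a ring automorphism for every $i\in\mathbb Z$. Reduction modulo $p$ is an isomorphism of multiplicative monoids $\varprojlim_{c\mapsto c^p}C\to D$; the inverse sends $(\bar c_n)$ to $(\lim_{i}\tilde c_{n+i}^{\;p^i})_n$ for arbitrary lifts $\tilde c_n\in C$. Projection to the $0$-th component gives a multiplicative map $D\to C$, $c\mapsto c^\sharp$, which is additive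 modulo $p$. The chosen systems of roots define $\xi,\eta,\tau,\varphi\in D$ with
\[
(\xi^\alpha)^\sharp=x^\alpha,\qquad(\eta^\alpha)^\sharp=y^\alpha,\qquad(\tau^\alpha)^\sharp=p^\alpha,\qquad(\varphi^\alpha)^\sharp=f^\alpha .
\]

\begin{lemma}\label{lem:tilt}
The ring homomorphism $D\to C/p=R^+/p$, $c\mapsto c^\sharp\bmod p$, is surjective with kernel $\tau D$. It induces an isomorphism $D/(\xi,\eta,\tau)D\cong R^+/(p,x,y)R^+$.
\end{lemma}

\begin{proof}
The map is $(\bar c_n)\mapsto\bar c_0$, and it is surjective by (C1). It kills $\tau$. Let $c^\sharp\in pC$ and put $c_n=(c^{1/p^n})^\sharp$. Then $c_n^{p^n}=c^\sharp\in pC$, so $c_n=p^{1/p^n}d_n$ by (C2). Since $p^{1/p^n}$ divides $p$, it is a nonzerodivisor of $C$, and $c_{n+1}^p=c_n$ gives $d_{n+1}^p=d_n$. Hence $d=(d_n)$ is an element of $D$, and $c=\tau d$. The last claim follows since $\xi\mapsto x$ and $\eta\mapsto y$.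
\end{proof}

Thus $f^t$ modulo $(p,x,y)$ can be computed as $\varphi^t$ modulo $(\xi,\eta,\tau)$. The exponent $t_0$ has denominator dividing $p^2$, so we clear it with Frobenius and compute $\varphi^{p^2t}$ modulo
\[
I=(\xi^{p^2},\eta^{p^2},\tau^{p^2})D .
\]
There is a price. Because $\sharp$ is additive only modulo $p$, Lemma~\ref{lem:tilt} turns the equation $f=x^3+y^3+p^3$ into the congruence $\varphi\equiv\xi^3+\eta^3+\tau^3$ modulo $\tau$ only, whereas we need $\varphi$ modulo $\tau^{p^2}$. The exact equation lives in the ring of Witt vectors, whose properties we recall.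

\begin{enumerate}
\item[(W1)] $W(D)$ is $p$-torsion free and $p$-adically complete, and $W(D)/p=D$. There is a multiplicative section $c\mapsto[c]$, and each element has a unique expansion $\sum_{i\ge0}[c_i]p^i$ with $c_i\in D$. Its \emph{Witt coordinates} are $a_i=c_i^{p^i}$.
\item[(W2)] The $n$-th Witt coordinate of the sum (or difference) of vectors with coordinates $(a_i)$, $(a_i')$ is the value of a polynomial $S_n$ with integer coefficients, determined by $w_n(S_0,\dots,S_n)=w_n(a)\pm w_n(a')$, where $w_n(a)=\sum_{i\le n}p^ia_i^{p^{n-i}}$. If $a_i,a'_i$ are given weight $p^i$, then $w_n$ is homogeneous of weight $p^n$, and by induction so is $S_n$.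
\item[(W3)] Let $\Delta(A_1,\dots,A_r)=\frac1p\bigl(\sum_i A_i^p-(\sum_i A_i)^p\bigr)\in\mathbb Z[A_1,\dots,A_r]$. The identity for $w_1$, applied to $r$ summands with coordinates $(a_i,0,0,\dots)$, gives
\[
[a_1]+\dots+[a_r]\equiv[a_1+\dots+a_r]+p\,[\Delta(a_1,\dots,a_r)^{1/p}]\pmod{p^2W(D)} .
\]
\item[(W4)] Fontaine's map $\theta\colon W(D)\to C$, $\sum[c_i]p^i\mapsto\sum c_i^\sharp p^i$, is a ring homomorphism.
\end{enumerate}

\begin{lemma}\label{lem:theta}
$\ker\theta=(p-[\tau])W(D)$.
\end{lemma}

\begin{proof}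
We have $\theta(p-[\tau])=p-\tau^\sharp=0$. Let $w_0=\sum[c_i]p^i\in\ker\theta$. Then $c_0^\sharp\in pC$, so $c_0=\tau d_0$ by Lemma~\ref{lem:tilt}, and $w_0+(p-[\tau])[d_0]=pw_1$ for some $w_1\in W(D)$. From $p\,\theta(w_1)=0$ we get $\theta(w_1)=0$, as $C$ is $p$-torsion free. Repeating the step with $w_1,w_2,\dots$ produces $d_1,d_2,\dots$, and by completeness $w_0=-(p-[\tau])\sum_i[d_i]p^i$.
\end{proof}

Put $L=[\xi^3]+[\eta^3]+[\tau^3]$. Since $\theta(L-[\varphi])=x^3+y^3+p^3-f=0$, there is $b=\sum_{i\ge0}[b_i]p^i\in W(D)$ with $L-[\varphi]=(p-[\tau])\,b$, that is,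
\begin{equation}\label{eq:witt}
L+[\tau]\,b=[\varphi]+p\,b .
\end{equation}
This identity is all that we use about $\varphi$.

\section{The degree filtration and the expansion of $\varphi$}\label{sec:filtration}

By (W3), the first two Witt coordinates of $L$ are
\[
s_0=\xi^3+\eta^3+\tau^3,\qquad s_1=\Delta(\xi^3,\eta^3,\tau^3).
\]
Comparing the coefficients of $p^0$ and $p^1$ in \eqref{eq:witt} will give $\varphi=s_0+\tau b_0$ and an expression of $b_0$ as $s_1^{1/p}$ plus terms involving $\tau b_0$ and $\tau b_1$. The unknown $b$ appears on both sides, so these formulas are useful only if we know a priori that the $b_i$ are small. Since $f$ is homogeneous of degree $3$ in $x,y,p$, the size to expect is degree $3$.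

For real $d\ge0$ let $J_d\subset D$ be the ideal generated by the monomials $\xi^\alpha\eta^\beta\tau^\gamma$ with $\alpha,\beta,\gamma\in\mathbb Z[1/p]_{\ge0}$ and $\alpha+\beta+\gamma\ge d$. This is a decreasing family with
\[
J_0=D,\qquad J_dJ_{d'}\subset J_{d+d'},\qquad J_{3p^2}\subset I,
\]
the last because a monomial of degree at least $3p^2$ has an exponent at least $p^2$. The automorphism $c\mapsto c^{p^i}$ multiplies degrees of monomials by $p^i$, so it maps $J_d$ onto $J_{p^id}$ for all $i\in\mathbb Z$. Note that $s_0\in J_3$ and $s_1\in J_{3p}$. Let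
\[
\mathcal W_d=\Bigl\{\textstyle\sum_i[c_i]p^i\in W(D): c_i\in J_d\text{ for all }i\Bigr\}.
\]

\begin{lemma}\label{lem:Wd}
The set $\mathcal W_d$ is an additive subgroup of $W(D)$, and $[\tau]\mathcal W_d\subset\mathcal W_{d+1}$. For $w\in W(D)$ we have $pw\in\mathcal W_d$ if and only if $w\in\mathcal W_d$.
\end{lemma}

\begin{proof}
A vector lies in $\mathcal W_d$ if and only if its $i$-th Witt coordinate lies in $J_{p^id}$ for all $i$. By (W2), the $n$-th coordinate of a sum or difference of two such vectors is a sum of products of total weight $p^n$ in elements $a_i,a_i'\in J_{p^id}$, so it lies in $J_{p^nd}$. The other claims follow from $[\tau]\sum[c_i]p^i=\sum[\tau c_i]p^i$, from $p\sum[c_i]p^i=\sum[c_i]p^{i+1}$, and from the uniqueness of expansions.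
\end{proof}

So $[\tau]$ raises the degree by one while $p$ does not change it. In \eqref{eq:witt} this asymmetry improves any bound on $b$ until the degree of $L$ is reached.

\begin{lemma}\label{lem:b}
We have $\varphi=s_0+\tau b_0$, and $b_i\in J_3$ for all $i$.
\end{lemma}

\begin{proof}
The formula for $\varphi$ is \eqref{eq:witt} modulo $p$. By Lemma~\ref{lem:Wd}, $L\in\mathcal W_3$. Suppose $b\in\mathcal W_d$ with $d\in\{0,1,2\}$, which is true for $d=0$. Then $\varphi=s_0+\tau b_0\in J_{d+1}$, so $pb=L-[\varphi]+[\tau]b\in\mathcal W_{d+1}$, and therefore $b\in\mathcal W_{d+1}$. After three steps $b\in\mathcal W_3$.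
\end{proof}

\begin{proposition}\label{prop:expansion}
\begin{enumerate}
\item[(a)] Let $q=p^e$ with $e\ge0$ and let $n\ge0$ be an integer. Then $\varphi^{n/q}\in J_{3n/q}$ and $\varphi^{n/q}\equiv s_0^{n/q}\pmod{J_{(3n+1)/q}}$.
\item[(b)] $\varphi^p\equiv s_0^p+\tau^ps_1\pmod{J_{4p+1}}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:b}, $\varphi^{1/q}=s_0^{1/q}+(\tau b_0)^{1/q}$ with $s_0^{1/q}\in J_{3/q}$ and $(\tau b_0)^{1/q}\in J_{4/q}$. In the binomial expansion of the $n$-th power, the term containing $(\tau b_0)^{i/q}$ lies in $J_{(3n+i)/q}$.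

(b) We compare the two sides of \eqref{eq:witt} modulo $p^2$. The right side is $[\varphi]+p[b_0]$. The left side is $[\xi^3]+[\eta^3]+[\tau^3]+[\tau b_0]+p[\tau b_1]$, which by (W3) is congruent to $[s_0+\tau b_0]+p[S^{1/p}+\tau b_1]$ with $S=\Delta(\xi^3,\eta^3,\tau^3,\tau b_0)$. Hence $b_0=S^{1/p}+\tau b_1$. Expanding $((X+Y+T)+U)^p$ in the definition of $\Delta(X,Y,T,U)$ gives
\[
S=s_1-\sum_{i=1}^{p-1}\frac1p\binom pi\,s_0^{\,p-i}(\tau b_0)^i .
\]
The $i$-th term of the sum lies in $J_{3(p-i)+4i}\subset J_{3p+1}$, so $S^{1/p}\equiv s_1^{1/p}\pmod{J_{3+1/p}}$. Also $\tau b_1\in J_4\subset J_{3+1/p}$. Therefore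
\[
\varphi=s_0+\tau b_0\equiv s_0+\tau s_1^{1/p}\pmod{J_{4+1/p}},
\]
and (b) is the $p$-th power of this congruence.
\end{proof}

For $p=2$ we have $s_1=\xi^3\eta^3+\xi^3\tau^3+\eta^3\tau^3$. The fourth root of (b) is $\varphi^{1/2}\equiv s_0^{1/2}+\tau^{1/2}s_1^{1/4}\pmod{J_{9/4}}$, which is \eqref{eq:two} with the error now bounded in total degree: the correction term has degree $2$ and the error has degree at least $\frac94$.

\section{A power of $\varphi$ that is one monomial}\label{sec:key}

\begin{proposition}\label{prop:key}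
Let $N=p(p-1)+2m=p^2t_0-1$ and $\mu=\xi^{p^2-1}\eta^{p^2-1}\tau^{p^2-2}$. There is $\kappa\in\mathbb F_p^\times$ with
\[
\varphi^N\equiv\kappa\mu\pmod{I+J_{3p^2-3}} .
\]
\end{proposition}

The monomial $\mu$ has degree $3p^2-4$, one less than the error. For $p=2$ we have $N=2$, and the statement is Proposition~\ref{prop:expansion}(b) read modulo $I=(\xi^4,\eta^4,\tau^4)$:
\[
\varphi^2\equiv\xi^6+\eta^6+\tau^6+\tau^2(\xi^3\eta^3+\xi^3\tau^3+\eta^3\tau^3)\equiv\xi^3\eta^3\tau^2\pmod{I+J_9}.
\]
In general we first compute $\varphi^{p(p-1)}$, which corresponds to the exponent $t=1-\frac1p$ at which $f_0^{\,t}$ falls into $(x,y,z)$, and then multiply by as many factors $\varphi$ as the surviving term can carry. All monomial counts are done in polynomial rings and then substituted into $D$. We only ever use that certain terms lie in $I$, and never that a term is nonzero in $D$.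

\begin{proof}
\emph{Step 1: the power $p(p-1)$.} Write $\varphi^p=s_0^p+\delta$. By Proposition~\ref{prop:expansion}(b), $\delta\equiv\tau^ps_1\pmod{J_{4p+1}}$, and in particular $\delta\in J_{4p}$. In the expansion of $(s_0^p+\delta)^{p-1}$ the term with $\delta^i$ lies in $J_{3p(p-1-i)+4pi}=J_{3p^2-3p+pi}$, which for $i\ge2$ is contained in $J_{3p^2-p}\subset J_{3p^2-2p+1}$. The term with $i=1$ is $-s_0^{p(p-2)}\delta$, and replacing $\delta$ by $\tau^ps_1$ changes it by an element of $J_{3p(p-2)+4p+1}=J_{3p^2-2p+1}$. Hence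
\[
\varphi^{p(p-1)}\equiv s_0^{p(p-1)}-s_0^{p(p-2)}\tau^ps_1\pmod{J_{3p^2-2p+1}} .
\]
Substitute $\xi,\eta,\tau$ for $x,y,z$ in Lemma~\ref{lem:cubic}(a),(b) and take $p$-th powers. This gives $s_0^{p(p-1)}\in I$ and $s_0^{p(p-2)}\equiv\lambda(\xi\eta\tau)^{p(p-2)}\pmod I$, since $\lambda^p=\lambda$. Therefore
\begin{equation}\label{eq:M}
\varphi^{p(p-1)}\equiv M\pmod{I+J_{3p^2-2p+1}},\qquad M=-\lambda\,\xi^{p^2-2p}\eta^{p^2-2p}\tau^{p^2-p}s_1\in J_{3p^2-2p}.
\end{equation}

\emph{Step 2: multiplying by $\varphi^{2m}$.} By Proposition~\ref{prop:expansion}(a), $\varphi^{2m}\in J_{6m}$ and $\varphi^{2m}\equiv s_0^{2m}\pmod{J_{6m+1}}$. Since $6m=2p-4$, both $J_{3p^2-2p+1}J_{6m}$ and $MJ_{6m+1}$ are contained in $J_{3p^2-3}$. Thus $\varphi^N\equiv Ms_0^{2m}\pmod{I+J_{3p^2-3}}$.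

\emph{Step 3: counting monomials.} The element $s_1s_0^{2m}$ is the value at $X=\xi^3$, $Y=\eta^3$, $T=\tau^3$ of
\[
G=\tfrac1p\Bigl((X^p+Y^p+T^p)(X+Y+T)^{2m}-(X+Y+T)^{p+2m}\Bigr)\in\mathbb Z[X,Y,T],
\]
a form of degree $p+2m=5m+2$. A monomial $X^iY^jT^l$ of $G$ contributes to $Ms_0^{2m}$ a multiple of $\xi^{p^2-2p+3i}\eta^{p^2-2p+3j}\tau^{p^2-p+3l}$. This lies in $I$ unless $3i,3j<2p=6m+4$ and $3l<p=3m+2$, that is, unless $i,j\le2m+1$ and $l\le m$. These bounds add up to $5m+2$, so the only monomial left has $i=j=2m+1$ and $l=m$; this is the reason for the exponent $2m$. As $3(2m+1)=2p-1$ and $3m=p-2$, its contribution is a multiple of $\mu$. The exponents $2m+1$ and $m$ are less than $p$, so the first product in $G$ does not contain this monomial, and its coefficient in $G$ is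
\[
\rho=-\frac1p\cdot\frac{(5m+2)!}{(2m+1)!^2\,m!}.
\]
From $p\le5m+2<2p$ we see that $p$ divides $(5m+2)!$ exactly once, and $p$ does not divide the denominator $(2m+1)!^2m!$. Hence $\rho\not\equiv0\pmod p$, and $Ms_0^{2m}\equiv\kappa\mu\pmod I$ with $\kappa=-\lambda\rho$.
\end{proof}

\section{The threshold}\label{sec:threshold}

A product $\mu\,\xi^\alpha\eta^\beta\tau^\gamma$ has all exponents below $p^2$ exactly when $\alpha<1$, $\beta<1$, $\gamma<2$. So after Proposition~\ref{prop:key} the question is how large a power $s_0^c$ fits into this room. The full power $s_0$ does not fit. We will see that $s_0^{1-1/q}$ does, through a monomial close to $\xi\tau^2$.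

\begin{proposition}\label{prop:upper}
$f^{t_0}\in(p,x,y)R^+$.
\end{proposition}

\begin{proof}
Multiply the congruence of Proposition~\ref{prop:key} by $\varphi\in J_3$. The error ideal becomes $I+J_{3p^2}=I$, so $\varphi^{N+1}\equiv\kappa\mu\varphi\pmod I$. Now $\varphi\equiv s_0\pmod{J_4}$ and $\mu J_4\subset J_{3p^2}\subset I$, while $\mu s_0=\mu\xi^3+\mu\eta^3+\mu\tau^3\in I$ term by term. Hence $\varphi^{p^2t_0}=\varphi^{N+1}\in I$. Taking $p^2$-th roots gives $\varphi^{t_0}\in(\xi,\eta,\tau)D$, and Lemma~\ref{lem:tilt} gives the claim.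
\end{proof}

For the lower bound we must exhibit a congruence as in Lemma~\ref{lem:test}(c). The difficulty is that the approximation $\varphi^{(q-1)/q}\approx s_0^{(q-1)/q}$ has an error whose degree exceeds that of the main term by only $1/q$. A monomial multiplier $w$ must push the error to degree $3p^2$ while keeping one monomial of the main term of the form $(\xi\eta\tau)^{p^2-\varepsilon}$, of degree $3p^2-3\varepsilon$. This is possible as soon as $3\varepsilon\le1/q$.

\begin{example}
Let $p=2$ and $q=4$. Then $\varphi^{3/4}\equiv(\xi^{3/4}+\eta^{3/4}+\tau^{3/4})^3\pmod{J_{5/2}}$, and the cube contains $\xi^{3/4}\tau^{3/2}$ with coefficient $3\neq0$. Its product with $\mu=\xi^3\eta^3\tau^2$ is $\xi^{15/4}\eta^3\tau^{7/2}$, and $w=\xi^{3/16}\eta^{15/16}\tau^{7/16}$ completes it to $(\xi\eta\tau)^{63/16}$. The error $\mu wJ_{5/2}$ has degree at least $8+\frac{25}{16}+\frac52=\frac{193}{16}>12$. Every other monomial of the cube contains $\eta^{3/4}$, $\xi^{3/2}$ or $\tau^{9/4}$, and its product with $\mu w=\xi^{51/16}\eta^{63/16}\tau^{39/16}$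 lies in $I=(\xi^4,\eta^4,\tau^4)$. The proof below turns this into the purity of $f^{11/16}$.
\end{example}

\begin{proposition}\label{prop:lower}
Let $q=p^{2e}$ with $e\ge1$, and $\varepsilon=\frac1{p^2q}$. Then $f^{t_0-\varepsilon}$ is pure.
\end{proposition}

\begin{proof}
Since $q\equiv1\pmod3$, the number $a=\frac{q-1}3$ is an integer; this is why only even powers of $p$ are used. We have $3\varepsilon<1/q$ because $p^2\ge4$. Let
\[
w=\xi^{1/q-\varepsilon}\,\eta^{1-\varepsilon}\,\tau^{2/q-\varepsilon},\qquad\deg w=1+\tfrac3q-3\varepsilon ,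
\]
which is chosen so that $\mu w\cdot\xi^{3a/q}\tau^{6a/q}=(\xi\eta\tau)^{p^2-\varepsilon}$.

\emph{The errors.} By Proposition~\ref{prop:expansion}(a) with $n=q-1$, we have $\varphi^{(q-1)/q}\in J_{3-3/q}$ and $\varphi^{(q-1)/q}\equiv s_0^{(q-1)/q}\pmod{J_{3-2/q}}$. Multiply the congruence of Proposition~\ref{prop:key} by $\varphi^{(q-1)/q}w$. The ideal $J_{3p^2-3}$ is carried into degree $3p^2-3+(3-\frac3q)+\deg w=3p^2+1-3\varepsilon\ge3p^2$. The ideal $\mu wJ_{3-2/q}$ has degree $3p^2-4+\deg w+3-\frac2q=3p^2+\frac1q-3\varepsilon\ge3p^2$. Both lie in $I$, so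
\[
\varphi^{N+1-1/q}\,w\equiv\kappa\,\mu w\,s_0^{(q-1)/q}\pmod I .
\]

\emph{The main term.} As $c\mapsto c^{1/q}$ is additive, $s_0^{(q-1)/q}=(\xi^{3/q}+\eta^{3/q}+\tau^{3/q})^{q-1}$ is an $\mathbb F_p$-linear combination of the monomials $\xi^{3i/q}\eta^{3j/q}\tau^{3l/q}$ with $i+j+l=q-1$. In the product of such a monomial with $\mu w$, the exponents of $\xi,\eta,\tau$ are
\[
p^2-\varepsilon+\frac{3i-(q-1)}q,\qquad p^2-\varepsilon+\frac{3j}q,\qquad p^2-\varepsilon+\frac{3l-2(q-1)}q .
\]
The three numerators are integers with sum $3(i+j+l)-3(q-1)=0$. If one of them is positive, the corresponding exponent is at least $p^2-\varepsilon+\frac1q>p^2$, and the product lies in $I$. Otherwise all three vanish, so $(i,j,l)=(a,0,2a)$. By Lemma~\ref{lem:cubic}(c) the coefficient of this monomial is $(-1)^a$. Therefore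
\[
\varphi^{N+1-1/q}\,w\equiv(-1)^a\kappa\,(\xi\eta\tau)^{p^2-\varepsilon}\pmod I .
\]

\emph{Return to $R^+$.} We have $(N+1-\frac1q)/p^2=t_0-\varepsilon$. Frobenius fixes $\mathbb F_p$, so taking $p^2$-th roots gives, with $Q=p^4q$,
\[
\varphi^{t_0-\varepsilon}\,w^{1/p^2}\equiv(-1)^a\kappa\,(\xi\eta\tau)^{1-1/Q}\pmod{(\xi,\eta,\tau)D}.
\]
Let $w'=(w^{1/p^2})^\sharp$, a monomial in roots of $x,y,p$ and so an element of $R^+$, and let $u$ be an integer representing $(-1)^a\kappa\in\mathbb F_p^\times$. By Lemma~\ref{lem:tilt}, $f^{t_0-\varepsilon}w'\equiv u\,(pxy)^{1-1/Q}\pmod{(p,x,y)R^+}$, and Lemma~\ref{lem:test}(c) applies.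
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:upper} and Lemma~\ref{lem:test}(b), $f^{t_0}$ is not pure, and by Lemma~\ref{lem:test}(a) neither is $f^t$ for any $t\ge t_0$. If $0\le t<t_0$, choose $e$ with $t\le t_0-p^{-2e-2}$; then $f^t$ is pure by Proposition~\ref{prop:lower} and Lemma~\ref{lem:test}(a). Hence $\operatorname{ppt}(f)=t_0$, and $t_0=1-\frac{p+1}{3p^2}=1-\frac1p+\frac{2p-1}{3p^2}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Andre}
Y.~Andr\'e, \emph{La conjecture du facteur direct}, Publ. IH\'ES \textbf{127} (2018).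

\bibitem{BJPRSS}
Marta Benozzo, Vignesh Jagathese, Vaibhav Pandey, Pedro Ram\'irez-Moreno, Karl Schwede, Prashanth Sridhar, \emph{Bounds on the plus-pure thresholds of some hypersurfaces in (ramified) regular rings}, arXiv:2509.07217 (2025).

\bibitem{Heitmann}
R.~Heitmann, Ann. of Math. \textbf{156} (2002).

\end{thebibliography}
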